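\title{Nash valuations and discrepancies over canonical singularities}

\begin{abstract}
Let $X$ be a singular complex variety with canonical singularities, and let $\alpha_X$ be the smallest discrepancy of a divisor over $X$ whose center lies in the singular locus. We prove that every exceptional prime divisor with center in the singular locus and discrepancy less than $1+\alpha_X$ induces a Nash valuation, and that for every such $X$ some divisor of discrepancy exactly $1+\alpha_X$ does not. In particular, over a terminal singularity every divisor with center in the singular locus and discrepancy at most $1$ induces a Nash valuation; in dimension three this proves a conjecture posed in a paper of Lin. The proof deforms the generic arc through the divisor to a two-variable power series map and computes the order of one Jacobian determinant in two ways.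
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, a variety is an integral separated scheme of finite type over $\mathbb C$. A divisor over a singular variety $X$ determines a family of arcs through the singular locus and, when $X$ is $\mathbb Q$-Gorenstein, a rational number, its discrepancy. This paper shows how small the number must be to force the family to be maximal.

\subsection{Nash valuations and discrepancies}

An \emph{arc} on $X$ over a field $k\supset\mathbb C$ is a morphism $\operatorname{Spec}k[[t]]\to X$; its \emph{base point} is the image of the closed point. Arcs are parametrized by the \emph{arc space} $X_\infty$, and $\pi_X\colon X_\infty\to X$ sends an arc to its base point. A point $z\in X_\infty$ carries an arc $\gamma_z$ over its residue field $\kappa(z)$, and a function $h$ regular at the base point has an order $\operatorname{ord}_z(h)=\operatorname{ord}_t\gamma_z^*(h)$. The irreducible components of $\pi_X^{-1}(X_{\mathrm{sing}})$ are the \emph{Nash components} of $X$. Each Nash component $C$, with generic point $z_C$, induces a valuation $\operatorname{val}_C$ of the function field $K=\mathbb C(X)$,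 the order of vanishing along the arc of $z_C$. These are the \emph{Nash valuations} of $X$. Thus a valuation $v$ of $K$ is a Nash valuation if and only if there is a Nash component $C$ with $v(h)=\operatorname{ord}_{z_C}(h)$ for all nonzero $h$ regular at the base point of $z_C$; the definition is used only in this form.

An \emph{exceptional prime divisor over $X$} is a prime divisor $E$ on a normal variety $Y$, with a proper birational morphism $f\colon Y\to X$, such that $E$ is $f$-exceptional. Its valuation $\operatorname{val}_E$ is the order of vanishing along $E$, and its \emph{center} on $X$ is $f(E)$. If $X$ is normal and $\mathbb Q$-Gorenstein, that is, $rK_X$ is Cartier for some $r\ge1$, write $K_Y=f^*K_X+\sum_E a(X,E)\,E$, the sum running over the exceptional prime divisors of $f$. The \emph{discrepancy} $a(X,E)$ depends only on $\operatorname{val}_E$; it measures how much a local generator of $\mathcal O_X(rK_X)$, an $r$-fold volume form, vanishes along $E$ (Section~\ref{sec:resolutions}). Such an $X$ is \emph{canonical} if $a(X,E)\ge0$, and \emph{terminal} if $a(X,E)>0$, for every exceptional prime divisor $E$ over $X$.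 Terminal singularities of dimension three are isolated.

\subsection{The problem and the results}

The following conjecture is posed in \cite{Lin}.

\begin{quote}
\textbf{Conjecture A.} \emph{Let $(X,p)$ be a three-dimensional terminal germ with $p\in X_{\mathrm{sing}}$. Then every exceptional prime divisor $E$ over $X$ with center $p$ and $a(X,E)\le1$ induces a Nash valuation of $X$.}
\end{quote}

Two related results are known. If $X$ is a $\mathbb Q$-Gorenstein toric variety of dimension at least $3$ with terminal singularities, every $E$ with center in $X_{\mathrm{sing}}$ and $a(X,E)\le1$ induces a Nash valuation. If $(X,p)$ is of type cAx/2 in the Mori--Reid classification, that is, an index-$2$ singularity analytically isomorphic to $\{x^2+y^2+f(z,u)=0\}\subset\mathbb C^4/\mu_2$ with weights $(0,1,1,1)$ and $f\in(z,u)^4$, then its minimal discrepancy is $\frac12$, and every $E$ with center $p$ and $a(X,E)=\frac12$ induces a Nash valuation.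

For a singular canonical variety $X$ put
\[
\alpha_X=\min\{a(X,F): F\text{ an exceptional prime divisor over $X$ with center in }X_{\mathrm{sing}}\}.
\]
The minimum exists: such $F$ exist (Lemma~\ref{lem:resolution}), and all discrepancies lie in $\frac1r\mathbb Z_{\ge0}$ if $rK_X$ is Cartier. So $\alpha_X\ge0$, and $\alpha_X>0$ if $X$ is terminal.

\begin{theorem}\label{thm:main}
Let $X$ be a singular variety of dimension $n\ge2$ with canonical singularities, and let $E$ be an exceptional prime divisor over $X$ with center contained in $X_{\mathrm{sing}}$. If $\operatorname{val}_E$ is not a Nash valuation, then $a(X,E)\ge1+\alpha_X$.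
\end{theorem}

\begin{corollary}\label{cor:conjecture}
Let $X$ be a singular terminal variety of dimension at least $2$. Every exceptional prime divisor $E$ over $X$ with center contained in $X_{\mathrm{sing}}$ and $a(X,E)\le1$ induces a Nash valuation. In particular, Conjecture~A is true.
\end{corollary}

\begin{proof}
Since $\alpha_X>0$, we have $a(X,E)\le1<1+\alpha_X$, and Theorem~\ref{thm:main} applies. For a singular terminal germ $(X,p)$ of dimension three, take a representative with $X_{\mathrm{sing}}=\{p\}$.
\end{proof}

\begin{theorem}\label{thm:sharp}
For every $X$ as in Theorem~\ref{thm:main} there is an exceptional prime divisor over $X$ with center contained in $X_{\mathrm{sing}}$ and discrepancy $1+\alpha_X$ whose valuation is not a Nash valuation.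
\end{theorem}

For type cAx/2 we have $\alpha_X=\frac12$ and all discrepancies lie in $\frac12\mathbb Z$. So the conditions $a(X,E)<1+\alpha_X$ and $a(X,E)\le1$ coincide, and by Theorem~\ref{thm:sharp} the statement already fails at the next possible value $\frac32$.

\subsection{Why the threshold is $1+\alpha_X$}

If $E$ lies on a resolution $Y\to X$, the arcs on $Y$ based on $E$ project to an irreducible family of arcs on $X$ based in $X_{\mathrm{sing}}$. Let $N_E$ be its closure. Then $\operatorname{val}_E$ is a Nash valuation exactly when $N_E$ is maximal, that is, a Nash component (Lemma~\ref{lem:criterion}). There is one evident way to produce a family that is not maximal. Take an exceptional divisor $F$ on $Y$, a general subvariety $W\subset F$ of codimension two in $Y$, and let $E$ be the divisor obtained by blowing up $W$. Arcs based on $E$ map to arcs based on $W\subset F$, so $N_E\subsetneq N_F$, and the blow-up adds one to the discrepancy: $a(X,E)=1+a(X,F)$. With $a(X,F)=\alpha_X$ this is Theorem~\ref{thm:sharp}. One is led to guess that no failure of maximality is cheaper than this one, and this guess is Theorem~\ref{thm:main}.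 The difficulty is that nothing says a priori that an inclusion $N_E\subsetneq C$ is visible on a resolution in this way.

The proof runs as follows. If $N_E$ is not maximal, its generic arc deforms out of $N_E$ through arcs based in $X_{\mathrm{sing}}$. We realize the deformation as a map $\operatorname{Spec}L[[s,t]]\to X$, a \emph{wedge}, with $t$ the arc parameter and $s$ the deformation parameter. We evaluate the volume form on $n$ derivations of $L[[s,t]]$ and obtain a Jacobian determinant $\eta$. The ring has only two variables, but the field $L$ contains the algebraically independent coefficients of the generic arc, and these supply the missing derivations. Because $X$ is canonical and the curve $t=0$ maps into $X_{\mathrm{sing}}$, the series $\eta$ is divisible by $t^{r\alpha_X}$. Because the wedge leaves $N_E$, its velocity, read in coordinates along $E$ and suitably corrected, has a pole of some order $\mu\ge1$ in $t$, and the leading $s$-coefficient of $\eta$ has $t$-order $r(a(X,E)-\mu)$. Hence $a(X,E)\ge\mu+\alpha_X$.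

Section~\ref{sec:arcs} sets up the families $N_E$ and proves Theorem~\ref{thm:sharp}. Section~\ref{sec:wedges} states the existence of the wedge and runs the argument on the quadric cone. Section~\ref{sec:main} proves Theorem~\ref{thm:main}, and Section~\ref{sec:construction} constructs the wedge.

\section{Arcs through a divisor}\label{sec:arcs}

\subsection{Arc spaces and jet schemes}\label{sec:jets}

Let $X\subset\mathbb A^N$ be affine with ideal $I_X\subset\mathbb C[x_1,\dots,x_N]$. Substitute $x_l=\sum_{i\ge0}x_{l,i}t^i$ into the polynomials of $I_X$ and expand in $t$. The ring $\mathbb C[X_\infty]$ is the quotient of $\mathbb C[x_{l,i}]$ by all the resulting coefficients. The ring $\mathbb C[X_m]$ of the \emph{$m$-th jet scheme} is the quotient of $\mathbb C[x_{l,i}:i\le m]$ by the coefficients of $t^0,\dots,t^m$. For every $\mathbb C$-algebra $B$, morphisms $\operatorname{Spec}B\to X_\infty$ correspond to $\mathbb C$-algebra maps $\mathcal O(X)\to B[[t]]$, and morphisms $\operatorname{Spec}B\to X_m$ to maps $\mathcal O(X)\to B[t]/(t^{m+1})$. The $X_m$ are of finite type, and $\mathbb C[X_\infty]=\varinjlim\mathbb C[X_m]$.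 We write $\psi_m\colon X_\infty\to X_m$ for the truncation.

If $X^\circ\subset X$ is open, an arc with base point in $X^\circ$ lies in $X^\circ$, so $\pi_X^{-1}(X^\circ)=X^\circ_\infty$; arc spaces of arbitrary varieties are glued from affine charts. A morphism $f\colon Y\to X$ induces $f_\infty\colon Y_\infty\to X_\infty$. An arc over a field $k$ determines a point $z\in X_\infty$ and an embedding $\kappa(z)\subset k$, and it arises from $\gamma_z$ by extension of scalars, which does not change orders.

Let $U$ be a smooth affine variety of dimension $n$ with $\Omega_U$ free on $d\tau_1,\dots,d\tau_n$. Then $\tau\colon U\to\mathbb A^n$ is \'etale, so by the infinitesimal lifting property an arc on $U$ is the same as a base point in $U$ together with an arc on $\mathbb A^n$ based at its image. Hence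
\begin{equation}\label{eq:etale}
\mathbb C[U_\infty]=\mathcal O(U)[\tau_{j,i}:1\le j\le n,\ i\ge1],
\end{equation}
a polynomial ring in the coefficients $\tau_{j,i}$ of $t^i$ in $\tau_j$.

\subsection{Divisorial resolutions and volume forms}\label{sec:resolutions}

In the rest of this section $X$ is a normal singular variety of dimension $n$. A \emph{divisorial resolution} is a proper birational morphism $f\colon Y\to X$ with $Y$ smooth, $f$ an isomorphism over $X_{\mathrm{reg}}$, and $f^{-1}(X_{\mathrm{sing}})$ of pure codimension one. The components $E_i$ of $f^{-1}(X_{\mathrm{sing}})$ are exactly the $f$-exceptional prime divisors, because $X_{\mathrm{sing}}$ has codimension at least two.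

Let $E$ be an exceptional prime divisor over $X$ and $\mathcal O_E\subset K$ the valuation ring of $\operatorname{val}_E$. On a variety $Z$ proper and birational over $X$ there is a unique point whose local ring is dominated by $\mathcal O_E$ (valuative criterion); its closure is the \emph{center} of $E$ on $Z$. We say that $E$ \emph{appears} on $Z$ if this local ring equals $\mathcal O_E$. The center is then a prime divisor, again denoted by $E$.

\begin{lemma}\label{lem:resolution}
Divisorial resolutions of $X$ exist. If $Y_0\to X$ is the identity or a divisorial resolution, and $E$ is an exceptional prime divisor over $X$ with center in $X_{\mathrm{sing}}$, then there is a divisorial resolution $Y\to X$ that factors through $Y_0$ and on which $E$ appears.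
\end{lemma}

\begin{proof}
Let $Y_{i+1}\to Y_i$ be the blow-up of the center of $E$ on $Y_i$. By \cite[Lemma~2.45]{KM}, $E$ appears on $Y_k$ for some $k$. All centers lie over $X_{\mathrm{sing}}$, so $Y_k\to X$ is an isomorphism over $X_{\mathrm{reg}}$. Blow up the inverse image on $Y_k$ of the ideal of $X_{\mathrm{sing}}$, and then resolve by Hironaka's theorem, isomorphically over the regular locus. The result $f\colon Y\to X$ is an isomorphism over $X_{\mathrm{reg}}$, and the ideal of $X_{\mathrm{sing}}$ becomes invertible on $Y$, so $f^{-1}(X_{\mathrm{sing}})$ has pure codimension one. The local ring of $Y$ at the generic point of the center of $E$ contains the corresponding local ring $\mathcal O_E$ of $Y_k$ and is contained in $\mathcal O_E$, so $E$ appears on $Y$. The last two steps, applied to $X$ itself, give the first assertion.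
\end{proof}

We recall discrepancies in terms of forms. Suppose $rK_X$ is Cartier. After shrinking $X$, there is an element $\sigma$ of the one-dimensional $K$-vector space $(\bigwedge^n\Omega_{K/\mathbb C})^{\otimes r}$ that generates $\omega_{X_{\mathrm{reg}}}^{\otimes r}$ at every point of $X_{\mathrm{reg}}$; this is a generator of $\omega_X^{[r]}=\mathcal O_X(rK_X)$. Let $f\colon Y\to X$ be a divisorial resolution and put $a_i=a(X,E_i)$. As a rational section of $\omega_Y^{\otimes r}$, the form $\sigma$ has divisor $\sum_ira_iE_i$. At a point $y\in Y$, not necessarily closed, choose \emph{local coordinates}, that is, $\tau_1,\dots,\tau_n\in\mathcal O_{Y,y}$ whose differentials form a basis of the free module $\Omega_{Y,y}$. The ring $\mathcal O_{Y,y}$ is regular, hence factorial. If $e_i\in\mathfrak m_y$ generates the ideal of $E_i$ for each $E_i\ni y$, then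
\begin{equation}\label{eq:form}
\sigma=g_\tau\,(d\tau_1\wedge\dots\wedge d\tau_n)^{\otimes r},\qquad g_\tau=(\text{unit of }\mathcal O_{Y,y})\cdot\prod_{E_i\ni y}e_i^{\,ra_i}.
\end{equation}

\subsection{The family $N_E$ and its generic arc}

Fix a divisorial resolution $f\colon Y\to X$, let $E$ be one of the $E_i$, and let $\xi$ be its generic point. An \emph{adapted chart} is an affine open neighborhood $U\subset Y$ of $\xi$ that meets no $E_i\ne E$, with functions $y_1,\dots,y_{n-1},e\in\mathcal O(U)$ such that $\Omega_U$ is free on $dy_1,\dots,dy_{n-1},de$ and $e$ generates the ideal of $E\cap U$. To find one, let $e$ be a uniformizer of $\mathcal O_{Y,\xi}$ and let the $y_j$ lift a transcendence basis of the residue field $\mathbb C(E)$. The exact sequence $\mathfrak m_\xi/\mathfrak m_\xi^2\to\Omega_{Y,\xi}\otimes\mathbb C(E)\to\Omega_{\mathbb C(E)/\mathbb C}\to0$ and Nakayama's lemma show that the $n$ elements $dy_j,de$ generate $\Omega_{Y,\xi}$, which is free of rank $n$; all the conditions then hold on a neighborhood of $\xi$.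

By \eqref{eq:etale}, $\pi_Y^{-1}(E)$ is, locally over $E$, the product of $E$ with an infinite-dimensional affine space. It is therefore irreducible. Let $z_E^Y$ be its generic point, and put
\[
N_E=\overline{f_\infty\bigl(\pi_Y^{-1}(E)\bigr)}\subset\pi_X^{-1}(X_{\mathrm{sing}}),\qquad z_E=f_\infty(z_E^Y).
\]
Then $N_E$ is irreducible with generic point $z_E$.

\begin{lemma}\label{lem:generic}
The arc of $z_E$ extends to an embedding $\gamma_E\colon K\to\kappa(z_E)((t))$ with $\operatorname{ord}_t\gamma_E(h)=\operatorname{val}_E(h)$ for all $h\in K^*$. In an adapted chart, write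
\[
\gamma_E(y_j)=Y_j(t)=\sum_{i\ge0}Y_{j,i}t^i,\qquad\gamma_E(e)=\varepsilon(t)=\sum_{i\ge1}\varepsilon_it^i .
\]
Then the elements $Y_{j,i}$ $(i\ge0)$ and $\varepsilon_i$ $(i\ge1)$ of $\kappa(z_E)$ are algebraically independent over $\mathbb C$.
\end{lemma}

\begin{proof}
The arc of $z_E^Y$ has base point $\xi$, so it gives a local homomorphism $\mathcal O_{Y,\xi}\to\kappa(z_E^Y)[[t]]$. By \eqref{eq:etale}, $\kappa(z_E^Y)$ is purely transcendental over $\mathbb C(E)$, generated by the coefficients $Y_{j,i},\varepsilon_i$ with $i\ge1$. The $Y_{j,0}$ are the restrictions of the $y_j$ to $E$. Their differentials form a basis of $\Omega_{\mathbb C(E)/\mathbb C}$, so they are algebraically independent. This gives the independence of all the coefficients. In particular $\varepsilon_1\ne0$, so $e$ has order one, and a nonzero element $h=(\text{unit})\cdot e^v$ of $\mathcal O_{Y,\xi}$ has order $v=\operatorname{val}_E(h)$. The homomorphism is thus injective and extends to $K\to\kappa(z_E^Y)((t))$. On $\mathcal O_{X,f(\xi)}$ it is the arc of $z_E$ with scalars extended, so it has values in $\kappa(z_E)[[t]]$ there. As $K$ is the fraction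 field of $\mathcal O_{X,f(\xi)}$, the image of $K$ lies in $\kappa(z_E)((t))$.
\end{proof}

\begin{lemma}\label{lem:criterion}
The valuation $\operatorname{val}_E$ is a Nash valuation if and only if $N_E$ is an irreducible component of $\pi_X^{-1}(X_{\mathrm{sing}})$.
\end{lemma}

\begin{proof}
If $N_E$ is a component, its valuation is $\operatorname{val}_E$ by Lemma~\ref{lem:generic}. Conversely, suppose $\operatorname{val}_E=\operatorname{val}_C$ for a Nash component $C$, and put $k=\kappa(z_C)$. Nonzero functions have finite order along $z_C$, so the arc $\gamma$ of $z_C$ extends to an embedding $K\to k((t))$ with order function $\operatorname{val}_E$. This embedding restricts to a local homomorphism $\mathcal O_{Y,\xi}=\mathcal O_E\to k[[t]]$, that is, to an arc $\tilde\gamma$ on $Y$ with base point $\xi$. The arcs $f\circ\tilde\gamma$ and $\gamma$ agree on $\operatorname{Spec}k((t))$, so they are equal because $X$ is separated. Hence $z_C\in f_\infty(\pi_Y^{-1}(E))$ and $C\subset N_E$. Since $N_E$ is an irreducible closed subset of $\pi_X^{-1}(X_{\mathrm{sing}})$ and $C$ is maximal among these, $C=N_E$.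
\end{proof}

\begin{lemma}\label{lem:notnash}
Let $f\colon Y\to X$ be a divisorial resolution and $E'$ an exceptional prime divisor over $X$ whose center $W$ on $Y$ is a proper subset of some $E_i$. Then $\operatorname{val}_{E'}$ is not a Nash valuation.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:resolution} there is a divisorial resolution $Y'\to Y\to X$ on which $E'$ appears. Form $N_{E'}$ on $Y'$ and $N_{E_i}$ on $Y$. Arcs on $Y'$ based on $E'$ map to arcs on $Y$ based on $W\subset E_i$, so $N_{E'}\subset N_{E_i}$. If these sets were equal, they would have the same generic point, and Lemma~\ref{lem:generic} would give $\operatorname{val}_{E'}=\operatorname{val}_{E_i}$; but the centers on $Y$ are $W\ne E_i$. So $N_{E'}$ is not maximal, and Lemma~\ref{lem:criterion} applies.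
\end{proof}

\subsection{Sharpness of the bound}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $F$ attain the minimum $\alpha=\alpha_X$. Take a divisorial resolution $f\colon Y\to X$ on which $F$ appears, and an adapted chart $U$ for $F$ with coordinates $y_1,\dots,y_{n-1},e$, so small that $f(U)$ lies in an open set on which a generator $\sigma$ exists. Since $n\ge2$, the function $y_1$ is available. Subtracting a constant, we may assume that $\{e=y_1=0\}$ is nonempty. This set is smooth of codimension two in $U$ because $de$ and $dy_1$ are part of a basis of $\Omega_U$. Removing all its components but one from $U$, we may assume that it is irreducible; let $W\subsetneq F$ be its closure in $Y$.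

Blow up $W$ in $Y$ and normalize. Over $U$ this is the blow-up of a smooth center, with an irreducible exceptional divisor $E_W$. One chart has coordinates $y_1,\dots,y_{n-1},e'$ with $e=y_1e'$, and there $E_W=\{y_1=0\}$. Only $F$ among the $E_i$ passes through the generic point of $W$, so \eqref{eq:form} at that point gives
\begin{align*}
\sigma&=(\text{unit})\,e^{r\alpha}\,(dy_1\wedge\dots\wedge dy_{n-1}\wedge de)^{\otimes r}\\
&=(\text{unit})\,(y_1e')^{r\alpha}\,y_1^{\,r}\,(dy_1\wedge\dots\wedge dy_{n-1}\wedge de')^{\otimes r}.
\end{align*}
Hence $a(X,E_W)=1+\alpha$. The center of $E_W$ on $X$ is $f(W)\subset X_{\mathrm{sing}}$, and $\operatorname{val}_{E_W}$ is not a Nash valuation by Lemma~\ref{lem:notnash}.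
\end{proof}

\section{Wedges, and the argument on the quadric cone}\label{sec:wedges}

\subsection{Reduction to the affine case}\label{sec:setting}

Let $X$ and $E$ be as in Theorem~\ref{thm:main}, and let $f\colon Y\to X$ be a divisorial resolution on which $E$ appears. Let $X^\circ\subset X$ be an open set that meets the center of $E$. Then $z_E$ lies in the open set $X^\circ_\infty$, and the family attached to $E$ over $X^\circ$ is $N_E\cap X^\circ_\infty$. Irreducible closed sets that meet an open subset correspond, preserving inclusions, to the irreducible closed sets of that subset. By Lemma~\ref{lem:criterion}, $\operatorname{val}_E$ is therefore Nash for $X$ if and only if it is Nash for $X^\circ$. Moreover $\alpha_{X^\circ}\ge\alpha_X$. So we may and do assume from now on that $X\subset\mathbb A^N$ is affine and that $\omega_X^{[r]}$ is generated by a form $\sigma$. We write $\alpha=\alpha_X$, fix an adapted chart $U$ with coordinates $y_1,\dots,y_{n-1},e$, and write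
\begin{equation}\label{eq:g}
\sigma=g\,(dy_1\wedge\dots\wedge dy_{n-1}\wedge de)^{\otimes r},\qquad\operatorname{val}_E(g)=r\,a(X,E).
\end{equation}
We denote by $I_{\mathrm{sing}}$ the ideal of $X_{\mathrm{sing}}$, in $\mathcal O(X)$ or in $\mathbb C[x_1,\dots,x_N]$ according to the context.

A \emph{wedge} on $X$ over a field $L\supset\mathbb C$ is a $\mathbb C$-algebra map $\Phi^*\colon\mathcal O(X)\to A=L[[s,t]]$. It is a one-parameter family of arcs: reduction modulo $s$ gives the \emph{special arc} $\mathcal O(X)\to L[[t]]$, and the inclusion $A\subset L((s))[[t]]$ gives the \emph{generic arc}.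

\begin{proposition}\label{prop:wedge}
Suppose $N_E$ is not an irreducible component of $\pi_X^{-1}(X_{\mathrm{sing}})$. Then there are a field $L\supset\kappa(z_E)$ and a wedge $\Phi^*\colon\mathcal O(X)\to A=L[[s,t]]$ such that
\begin{enumerate}
\item[(W1)] the special arc is the arc of $z_E$, with scalars extended to $L$;
\item[(W2)] $\Phi^*(I_{\mathrm{sing}})\subset tA$;
\item[(W3)] the generic arc defines a point of $X_\infty$ that is not in $N_E$.
\end{enumerate}
\end{proposition}

Condition (W2) says that all arcs of the family are based in $X_{\mathrm{sing}}$. The proposition is a form of Reguera's curve selection lemma; a complete proof is given in Section~\ref{sec:construction}.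

\subsection{The quadric cone}\label{sec:cone}

Let $X=\{x_1x_3=x_2^2\}\subset\mathbb A^3$. The form $\sigma=dx_1\wedge dx_2/x_1=-dx_3\wedge dx_2/x_3$ generates $\omega_{X_{\mathrm{reg}}}$, so $r=1$. The blow-up $Y_0$ of the vertex is covered by the chart $(x_1,x_2,x_3)=(u,uv,uv^2)$ and its mirror image under $x_1\leftrightarrow x_3$. In the first chart $\sigma=du\wedge dv$, and the exceptional curve $F$ is $\{u=0\}$. So $\sigma$ is regular and nowhere zero on the smooth surface $Y_0$, the cone is canonical, and $\alpha=a(X,F)=0$. Blow up the point $u=v=0$, with chart $u=ye$, $v=e$ and exceptional curve $E=\{e=0\}$. Then $\sigma=e\,dy\wedge de$, so $a(X,E)=1$. The generic arc through $E$ is $y=Y(t)$, $e=\varepsilon(t)$, and we take for $L$ the field generated by the independent coefficients $Y_i,\varepsilon_i$. A prime denotes $d/dt$; both $Y$ and $\varepsilon'$ are units of $L[[t]]$.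

\emph{A first wedge.} Slide the base point along $F$:
\[
u=Y\varepsilon,\qquad v=\varepsilon+s .
\]
Condition (W1) holds by construction, and (W2) holds since each $x_i$ is divisible by $u\in tA$. For (W3), the function $x_2=uv$ has order $1$ along the generic arc, whereas it has order at least $\operatorname{val}_E(x_2)=2$ at every point of $N_E$. Evaluate $\sigma$ on $\partial_s,\partial_t$:
\[
\eta=\partial_su\,\partial_tv-\partial_sv\,\partial_tu=-(Y\varepsilon)'.
\]
This is an element of $A$, so its order in $t$ is at least $0=\alpha$. Now compute $\eta$ again in the coordinates $(y,e)$. The wedge does not lift to this chart: $e=\varepsilon+s$, but $y=Y\varepsilon/(\varepsilon+s)=Y-sY/\varepsilon+\cdots$ is only a series in $s$ with coefficients in $L((t))$. The velocity at $s=0$ is $(Z_y,Z_e)=(-Y/\varepsilon,1)$, and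
\[
\eta|_{s=0}=\varepsilon\,(Z_y\varepsilon'-Z_eY')=\varepsilon\,\varepsilon'\,\tilde Z,\qquad\tilde Z=Z_y-\frac{Z_e}{\varepsilon'}Y'=-\frac Y\varepsilon-\frac{Y'}{\varepsilon'} .
\]
The factor $\varepsilon$ has order $a(X,E)$, the factor $\varepsilon'$ is a unit, and $\tilde Z$, the velocity modulo the tangent direction $(Y',\varepsilon')$ of the arc, has a pole of order $\mu=1$. Comparing the two computations gives $a(X,E)-\mu\ge\alpha$, here with equality.

\emph{A second wedge.} A wedge may move inside $N_E$ to first order and leave it only later:
\[
u=(Y+s)\varepsilon,\qquad v=\varepsilon+s^2 .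
\]
Conditions (W1)--(W3) hold for the same reasons. Now $y=Y+s-s^2Y/\varepsilon+\cdots$, the velocity at $s=0$ is $(1,0)$, and the value of $\sigma$ on $\partial_s,\partial_t$ at $s=0$ is $\varepsilon\varepsilon'$. This yields only $a(X,E)\ge\alpha$. The velocity $(1,0)$, however, is the effect of the derivation $D_0=\partial/\partial Y_0$ of $L$ on the special arc, and $D_0$ acts on $A$ coefficientwise. Replace $\partial_s$ by $\delta=\partial_s-D_0$. Then $\delta u=0$ and $\delta v=2s$, so the value of $\sigma$ on $\delta,\partial_t$ is
\[
\eta=-2s\,\bigl((Y+s)\varepsilon\bigr)'\in A .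
\]
In the coordinates $(y,e)$ we find $(\delta y,\delta e)=s\,(-2Y/\varepsilon,2)+O(s^2)$. The pole appears at order $s^1$, and the coefficient of $s$ in $\eta$ is $\varepsilon\varepsilon'\tilde Z$ with $\tilde Z=-2Y/\varepsilon-2Y'/\varepsilon'$. The bound $a(X,E)-1\ge\alpha$ is recovered.

Three things remain for the general case. The wedge need not lift to any resolution, so the divisibility of $\eta$ needs an argument. The correction of $\partial_s$ must be iterated, and one must show that a pole eventually appears. In dimension $n>2$ one needs $n-2$ further derivations.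

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

We keep the setting of Section~\ref{sec:setting} and assume that $\operatorname{val}_E$ is not a Nash valuation. By Lemma~\ref{lem:criterion}, Proposition~\ref{prop:wedge} provides a wedge $\Phi^*\colon\mathcal O(X)\to A=L[[s,t]]$ satisfying (W1)--(W3).

\subsection{Rational functions along the wedge, and derivations}\label{sec:derivations}

The ring $A$ is a Noetherian factorial domain. It is therefore normal and equal to the intersection of the discrete valuation rings $A_{\mathfrak p}$ over the primes $\mathfrak p$ of height one. Let $R=L((t))[[s]]$. An element of $A$ not divisible by $s$ has nonzero constant term in $L((t))$, so it is a unit of $R$; hence $A\subset A_{(s)}\subset R$.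

By (W1) and Lemma~\ref{lem:generic}, a nonzero $h\in\mathcal O(X)$ has nonzero image in the special arc, so $\Phi^*(h)$ is a unit of $A_{(s)}$. Thus $\Phi^*$ extends to an embedding
\[
K\longrightarrow A_{(s)}\subset R,\qquad b\longmapsto b(s,t),\qquad\text{with}\quad b(0,t)=\gamma_E(b).
\]
In particular $\operatorname{ord}_tb(0,t)=\operatorname{val}_E(b)$, so $b(0,t)\in L[[t]]$ for $b\in\mathcal O(U)$, and $y_j(0,t)=Y_j$, $e(0,t)=\varepsilon$. We abbreviate $y_j(s,t)$ and $e(s,t)$ to $y_j$ and $e$. The series $\varepsilon'=d\varepsilon/dt$ is a unit of $L[[t]]$, since $\varepsilon_1\ne0$.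

The elements $Y_{j,i},\varepsilon_i$ are algebraically independent, so they are part of a transcendence basis of $L$ over $\mathbb C$. A derivation can be prescribed freely on a transcendence basis and extends uniquely to $L$, which is separable algebraic over the field generated by the basis. Hence:
\begin{equation}\label{eq:free}
\begin{array}{l}\text{there is a }D\in\operatorname{Der}_{\mathbb C}(L)\text{ with arbitrarily prescribed values}\\ \text{on all the }Y_{j,i}\text{ and }\varepsilon_i.\end{array}
\end{equation}
Every $D\in\operatorname{Der}_{\mathbb C}(L)$ acts on $R$ coefficientwise, with $Ds=Dt=0$; this is a derivation of $R$ that preserves $A$ and commutes with reduction modulo $s$. Geometrically, the $D$ are the infinitesimal motions of the special arc inside its family.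

\subsection{The lower bound}

Let $\partial_1,\dots,\partial_n$ be $\mathbb C$-derivations of $A$, extended to $\operatorname{Frac}A$ by the quotient rule. Each map $b\mapsto\partial_a(b(s,t))$ is a $\mathbb C$-derivation $K\to\operatorname{Frac}A$, so it defines a $K$-linear map $\ell_a\colon\Omega_{K/\mathbb C}\to\operatorname{Frac}A$. The determinant $\omega_1\wedge\dots\wedge\omega_n\mapsto\det(\ell_a(\omega_b))$ is a $K$-linear map on $\bigwedge^n\Omega_{K/\mathbb C}$, and its $r$-th tensor power can be applied to $\sigma$. We denote the result by $\sigma(\partial_1,\dots,\partial_n)$. Whenever $\sigma=g_\tau(d\tau_1\wedge\dots\wedge d\tau_n)^{\otimes r}$ with $g_\tau,\tau_b\in K$,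
\begin{equation}\label{eq:eta}
\sigma(\partial_1,\dots,\partial_n)=g_\tau(s,t)\cdot\det\bigl(\partial_a\tau_b(s,t)\bigr)^r .
\end{equation}
The freedom to choose the coordinates $\tau$ is the point of the construction. The wedge may not lift to $Y$, but it lifts at each prime of height one, and this suffices because $A$ is normal.

\begin{lemma}\label{lem:lower}
For all $\mathbb C$-derivations $\partial_1,\dots,\partial_n$ of $A$, the element $\eta=\sigma(\partial_1,\dots,\partial_n)$ lies in $t^{r\alpha}A$.
\end{lemma}

\begin{proof}
Let $\mathfrak p\subset A$ be a prime of height one. The embedding $K\to\operatorname{Frac}A$ lifts the generic point of $\operatorname{Spec}A_{\mathfrak p}\to X$ to $Y$. Since $f$ is proper, we obtain $\operatorname{Spec}A_{\mathfrak p}\to Y$. If $y\in Y$ is the image of the closed point, the embedding restricts to a local homomorphism $\mathcal O_{Y,y}\to A_{\mathfrak p}$. Take local coordinates $\tau$ at $y$ and use \eqref{eq:form} and \eqref{eq:eta}. The derivations preserve $A_{\mathfrak p}$, so the determinant lies in $A_{\mathfrak p}$, and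
\begin{equation}\label{eq:ordp}
\operatorname{ord}_{\mathfrak p}\eta\ \ge\ \operatorname{ord}_{\mathfrak p}g_\tau(s,t)=\sum_{E_i\ni y}ra_i\cdot\operatorname{ord}_{\mathfrak p}e_i(s,t)\ \ge\ \sum_{E_i\ni y}ra_i .
\end{equation}
The last inequality holds because $\operatorname{ord}_{\mathfrak p}e_i(s,t)\ge1$ and $a_i\ge0$. The right side is nonnegative, so $\eta\in A_{\mathfrak p}$ for every $\mathfrak p$, and $\eta\in A$. For $\mathfrak p=(t)$, condition (W2) gives $f(y)\in X_{\mathrm{sing}}$, so $y$ lies on at least one $E_{i_0}$. All terms on the right of \eqref{eq:ordp} are nonnegative, so the sum is at least $ra_{i_0}\ge r\alpha$. Finally, $A\cap t^{r\alpha}A_{(t)}=t^{r\alpha}A$.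
\end{proof}

\subsection{Correcting the velocity}\label{sec:recursion}

Lemma~\ref{lem:lower} holds for any choice of derivations; we need a choice for which the leading $s$-coefficient of $\eta$ has small order in $t$. As on the cone, we remove from $\partial_s$, order by order in $s$, the part of the velocity that carries no information. There are two such parts. A motion inside the family of the special arc is removed by subtracting a derivation of $L$. A motion along the arc itself, $\zeta\partial_t$, is invisible to any determinant in which $\partial_t$ is another row. This remains so when $\zeta$ has a pole in $t$, so we must allow $\zeta\in L((t))$, although $\zeta\partial_t$ then does not preserve $A$; it will enter only through a row operation.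

Let $k\ge0$, and suppose we are given $D_i\in\operatorname{Der}_{\mathbb C}(L)$ and $\zeta_i\in L((t))$ for $0\le i<k$ such that the derivation
\[
\delta_k=\partial_s-\sum_{i<k}s^i(D_i+\zeta_i\partial_t)
\]
of $R$ satisfies
\begin{equation}\label{eq:Hk}
\delta_k(y_1),\dots,\delta_k(y_{n-1}),\ \delta_k(e)\in s^kR .
\end{equation}
For $k=0$ this holds with $\delta_0=\partial_s$. Let $Z_j,Z_e\in L((t))$ be the coefficients of $s^k$ in $\delta_k(y_j),\delta_k(e)$, and put
\[
\zeta_k=Z_e/\varepsilon',\qquad\tilde Z_j=Z_j-\zeta_kY_j'\quad(1\le j\le n-1).
\]
If all $\tilde Z_j$ lie in $L[[t]]$, use \eqref{eq:free} to choose $D_k$ such that $D_k(Y_{j,i})$ is the coefficient of $t^i$ in $\tilde Z_j$ and $D_k(\varepsilon_i)=0$. Then $D_kY_j+\zeta_kY_j'=Z_j$ and $D_k\varepsilon+\zeta_k\varepsilon'=Z_e$. Since $\delta_{k+1}=\delta_k-s^k(D_k+\zeta_k\partial_t)$, the coefficients of $s^k$ in $\delta_{k+1}(y_j)$ and $\delta_{k+1}(e)$ vanish, and \eqref{eq:Hk} holds for $k+1$. If some $\tilde Z_j$ is not in $L[[t]]$, the recursion stops.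

\begin{lemma}\label{lem:stop}
The recursion stops at some $k\ge0$.
\end{lemma}

If it did not stop, the wedge would be the flow of the special arc under a single derivation $\delta$, and we want to conclude that it lifts to the chart $U$. The difficulty is that the flow involves the meromorphic $\zeta_i$ and could create poles in $t$. It creates none on one function $h$ regular on $X$, because $h(s,t)\in A$, and all of $L[[t]]$ is integral over the power series in $h(0,t)$.

\begin{proof}
Suppose the recursion does not stop, and let $\delta=\partial_s-\sum_{i\ge0}s^i(D_i+\zeta_i\partial_t)$, a $\mathbb C$-derivation of $R$. Since $\delta-\delta_k$ maps $R$ into $s^kR$, condition \eqref{eq:Hk} for all $k$ gives $\delta(y_j)=\delta(e)=0$. As $\Omega_U$ is generated by the $dy_j$ and $de$, we get $\delta(b(s,t))=0$ for all $b\in\mathcal O(U)$.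

\emph{The flow.} For $\phi=\sum_k\phi_ks^k\in R$, the coefficient of $s^k$ in $\delta\phi$ is
\begin{equation}\label{eq:coefficient}
(k+1)\phi_{k+1}-\sum_{i\le k}\bigl(D_i\phi_{k-i}+\zeta_i\,\partial_t\phi_{k-i}\bigr).
\end{equation}
So $\delta\phi=0$ has exactly one solution for each $\phi_0\in L((t))$: the map $\phi\mapsto\phi_0$ is a ring isomorphism from the subring $\ker\delta$ onto $L((t))$. Let $\chi\colon L((t))\to R$ be its inverse. If $\phi_0\in L$, induction in \eqref{eq:coefficient} shows that all $\phi_k$ lie in $L$; hence $\chi(L)\subset L[[s]]$. By uniqueness, $b(s,t)=\chi(b(0,t))$ for $b\in\mathcal O(U)$.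

\emph{A subring on which the flow has no poles.} Choose $0\ne h\in I_{\mathrm{sing}}\subset\mathcal O(X)$, and put $w=h(s,t)$ and $\bar w=h(0,t)$. Then $w=\chi(\bar w)$, we have $w\in tA$ by (W2), and $\bar w$ is a nonzero element of $tL[[t]]$. We claim that $\chi(L[[\bar w]])\subset A$. Let $\bar G=\sum_jG_j\bar w^j$ with $G_j\in L$, and put $G=\sum_j\chi(G_j)w^j$, which converges $t$-adically in $A$. The partial sum $S_M=\sum_{j\le M}\chi(G_j)w^j=\chi\bigl(\sum_{j\le M}G_j\bar w^j\bigr)$ is killed by $\delta$, and $G-S_M\in t^{M+1}A$. Fix $k$ and let $o_k\ge0$ bound the pole orders of $\zeta_0,\dots,\zeta_k$. By \eqref{eq:coefficient}, the coefficient of $s^k$ in $\delta G=\delta(G-S_M)$ has $t$-order at least $M-o_k$. This holds for all $M$, so $\delta G=0$. Since $G|_{s=0}=\bar G$, we get $\chi(\bar G)=G\in A$.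

\emph{Integrality.} Let $\nu=\operatorname{ord}_t\bar w\ge1$. Killing leading terms successively with multiples of $t^i\bar w^j$, $0\le i<\nu$, shows that $1,t,\dots,t^{\nu-1}$ generate $L[[t]]$ as a module over $L[[\bar w]]$. So for $b\in\mathcal O(U)$ the series $b(0,t)$ satisfies a monic equation over $L[[\bar w]]$. Applying $\chi$, we see that $b(s,t)$ satisfies a monic equation over $A$. As $b(s,t)\in\operatorname{Frac}A$ and $A$ is normal, $b(s,t)\in A$.

Thus $\Phi^*$ extends to $\mathcal O(U)\to A\subset L((s))[[t]]$, an arc on $U$ that lifts the generic arc of the wedge. By (W2), its base point lies in $f^{-1}(X_{\mathrm{sing}})\cap U=E\cap U$. Hence the generic arc lies in $f_\infty(\pi_Y^{-1}(E))\subset N_E$, contradicting (W3).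
\end{proof}

\subsection{The leading term}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:stop} there are $k\ge0$ with \eqref{eq:Hk} and an index $j_0$ such that $\tilde Z_{j_0}$ has a pole of order $\mu\ge1$ at $t=0$. Put $D(s)=\sum_{i<k}s^iD_i$ and $\zeta=\sum_{i<k}s^i\zeta_i\in R$, so that $\delta_k=\partial_s-D(s)-\zeta\partial_t$. For each $i\in\{1,\dots,n-1\}\setminus\{j_0\}$, let $D^{(i)}\in\operatorname{Der}_{\mathbb C}(L)$ send $Y_{i,0}$ to $1$ and all other $Y_{j,l}$ and $\varepsilon_l$ to $0$; these derivations move the base point of the special arc along $E$. Let $\eta$ be the value of $\sigma$ on the $n$ derivations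
\[
D^{(i)}\ \ (i\ne j_0),\qquad\partial_s-D(s),\qquad\partial_t ,
\]
all of which preserve $A$. By Lemma~\ref{lem:lower}, $\eta\in t^{r\alpha}A$.

By \eqref{eq:g} and \eqref{eq:eta}, $\eta=g(s,t)\,\mathrm{Det}^r$ in $R$, where $\mathrm{Det}$ is the determinant of the matrix whose rows are the derivations applied to $(y_1,\dots,y_{n-1},e)$. Subtracting $\zeta$ times the row of $\partial_t$ from the row of $\partial_s-D(s)$ does not change $\mathrm{Det}$ and turns the latter into the row of $\delta_k$. The rows are now:
\begin{align*}
D^{(i)}&:\quad\text{the $i$-th unit vector}+O(s),\\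
\delta_k&:\quad s^k\bigl((Z_1,\dots,Z_{n-1},Z_e)+O(s)\bigr),\\
\partial_t&:\quad(Y_1',\dots,Y_{n-1}',\varepsilon')+O(s).
\end{align*}
Factor out $s^k$ and reduce modulo $s$. Expanding along the unit vectors leaves the $2\times2$ minor in the columns of $y_{j_0}$ and $e$:
\[
\mathrm{Det}=\pm s^k\bigl(Z_{j_0}\varepsilon'-Z_eY_{j_0}'\bigr)+O(s^{k+1})=\pm s^k\,\varepsilon'\,\tilde Z_{j_0}+O(s^{k+1}).
\]
So the coefficient of $s^{kr}$ in $\eta$ is $g(0,t)\,(\pm\varepsilon'\tilde Z_{j_0})^r$. Since $\operatorname{ord}_tg(0,t)=\operatorname{val}_E(g)=r\,a(X,E)$ and $\varepsilon'$ is a unit, this coefficient is nonzero of $t$-order exactly $r\,a(X,E)-r\mu$. Every $s$-coefficient of an element of $t^{r\alpha}A$ has $t$-order at least $r\alpha$. Therefore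
\[
a(X,E)\ \ge\ \mu+\alpha\ \ge\ 1+\alpha .\qedhere
\]
\end{proof}

\subsection{Where the canonical hypothesis enters}

Apart from the existence of the minimum $\alpha_X$, the inequalities $a_i\ge0$ are used only in Lemma~\ref{lem:lower}, but there at every prime. At $\mathfrak p\ne(t)$ they exclude poles of $\eta$. At $\mathfrak p=(t)$ they are used twice: to pass from $\operatorname{ord}_{\mathfrak p}e_i(s,t)\ge1$ to the last inequality in \eqref{eq:ordp}, and to discard the terms with $i\ne i_0$. Without them Theorem~\ref{thm:main} fails.

\begin{example}
Let $X=\mathbb A^2/\mu_8$ with weights $(1,3)$ on the coordinates $x_1,x_2$. The action is free off the origin, and the invariant form $\sigma=(dx_1\wedge dx_2)^{\otimes2}$ generates $\omega_X^{[2]}$. In the lattice $\mathbb Z^2+\mathbb Z\cdot\frac18(1,3)$, subdivide the positive quadrant along $\frac18(1,3)$ and $\frac18(3,1)$. The generators of each of the three cones have determinant $\pm\frac18$ and so form a basis. This gives a divisorial resolution $Y$ with two smooth exceptional curves $E_1,E_2$. Near their intersection point, $u_1=x_2^3/x_1$ and $u_2=x_1^3/x_2$ are coordinates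 and $E_i=\{u_i=0\}$. From $u_1u_2=(x_1x_2)^2$ and $\frac{du_1}{u_1}\wedge\frac{du_2}{u_2}=-8\,\frac{dx_1}{x_1}\wedge\frac{dx_2}{x_2}$ we get
\[
\sigma=\tfrac1{64}\,(u_1u_2)^{-1}(du_1\wedge du_2)^{\otimes2},\qquad a(X,E_1)=a(X,E_2)=-\tfrac12 .
\]
Every other divisor with center the singular point arises from $Y$ by blowing up points \cite[Lemma~2.45]{KM}. The exceptional locus keeps normal crossings, and blowing up a point on curves of discrepancies $a,b\ge-\frac12$ (with $b=0$ if there is only one curve) gives discrepancy $1+a+b\ge0$. So the minimal discrepancy is $\alpha=-\frac12$. The divisor $E$ obtained by blowing up $E_1\cap E_2$ has $a(X,E)=0<1+\alpha$, and it is not Nash by Lemma~\ref{lem:notnash}. For the wedge $u_1=Y\varepsilon$, $u_2=\varepsilon+s$, given by the same formulas as on the cone, the value of $\sigma$ on $\partial_s,\partial_t$ is $\frac1{64}\bigl((Y\varepsilon)'\bigr)^2/\bigl(Y\varepsilon\,(\varepsilon+s)\bigr)$, with a pole along $\varepsilon+s=0$.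
\end{example}

\section{Construction of the wedge}\label{sec:construction}

We prove Proposition~\ref{prop:wedge} in the setting of Section~\ref{sec:setting}. On a Noetherian scheme, a proper specialization of points is realized by a discrete valuation ring, and its completion $L[[s]]$ would give the wedge at once. We cannot argue this way on $X_\infty$, whose ring is not finitely generated. Instead we realize the specialization to $z_E$ over a ring that is complete with respect to one element, use Weierstrass division over that ring to reduce the arc to finitely many coefficients, choose the curve in the resulting scheme of finite type, and rebuild a family of arcs by Newton's method.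

\subsection{Jets detect $N_E$}

\begin{lemma}\label{lem:jets}
For all sufficiently large $m$: if $z'\in X_\infty$ and $\psi_m(z')=\psi_m(z_E)$, then $z'\in N_E$.
\end{lemma}

\begin{proof}
The ring $\mathcal O(U)$ is a finitely generated $\mathcal O(X)$-subalgebra of $K$. Choosing a common denominator, write $\mathcal O(U)=\mathcal O(X)[\beta_1/\beta_0,\dots,\beta_l/\beta_0]$ with $\beta_j\in\mathcal O(X)$ and $\beta_0\ne0$. Let $c_0=\operatorname{val}_E(\beta_0)$; along $z_E$, the function $\beta_0$ has order $c_0$ and all $\beta_j$ have order at least $c_0$. Take $m\ge c_0$, and let $k_0$ be the residue field of the point $\psi_m(z')=\psi_m(z_E)$. Modulo $t^{m+1}$, the arcs of $z'$ and of $z_E$ both arise from one map $\mathcal O(X)\to k_0[t]/(t^{m+1})$ by extension of scalars. So along $z'$, too, $\beta_0$ has order $c_0$ and the $\beta_j$ have order at least $c_0$. Hence the map $\mathcal O(X)[1/\beta_0]\to\kappa(z')((t))$ sends $\mathcal O(U)$ into $\kappa(z')[[t]]$, and the arc of $z'$ lifts to $U$. Modulo $t$, the lift sends $h\in\mathcal O(X)$ to its constant coefficient and $\beta_j/\beta_0$ to the ratio of the coefficients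 of $t^{c_0}$; these are elements of $k_0$, the same for $z'$ as for $z_E$. So both lifts reduce to one homomorphism $\mathcal O(U)\to k_0$ and have the same base point, namely $\xi$. Thus $z'\in f_\infty(\pi_Y^{-1}(E))\subset N_E$.
\end{proof}

\subsection{A specialization over a complete ring}

Assume from now on that $N_E$ is not a component of $\pi_X^{-1}(X_{\mathrm{sing}})$. Weierstrass division needs a complete coefficient ring. Completing a non-Noetherian local ring along its maximal ideal $\mathfrak m$ can lose everything, for instance if $\mathfrak m=\mathfrak m^2$. So we arrange that $\mathfrak m$ is the radical of a principal ideal and complete along that ideal.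

\begin{lemma}\label{lem:complete}
There are an integer $m\ge0$, an element $h\in\mathbb C[X_m]$ vanishing at $\psi_m(z_E)$, a local $\mathbb C$-algebra $(\Lambda,\mathfrak m)$ with residue field $\kappa\supset\kappa(z_E)$, an element $\varpi\in\mathfrak m$, and a $\mathbb C$-algebra map $\mathcal O(X)\to\Lambda[[t]]$, given by $x(t)\in\Lambda[[t]]^N$, such that
\begin{enumerate}
\item[(i)] $\Lambda$ is $\varpi$-adically complete and separated, every element of $\mathfrak m$ has a power in $\varpi\Lambda$, and $\varpi$ is not nilpotent;
\item[(ii)] the reduction $\bar x(t)\in\kappa[[t]]^N$ is the arc of $z_E$, and $P(x(0))=0$ for all $P\in I_{\mathrm{sing}}$;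
\item[(iii)] the value of $h$ on the $m$-jet of $x(t)$ is $\varpi$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $C\supsetneq N_E$ be an irreducible component of $\pi_X^{-1}(X_{\mathrm{sing}})$, with reduced structure, and let $\mathfrak p_C\subsetneq\mathfrak p_E$ be the primes of $\mathbb C[X_\infty]$ corresponding to $z_C$ and $z_E$. An element of $\mathfrak p_E\setminus\mathfrak p_C$ comes from $\mathbb C[X_m]$ for all large $m$. Fix such an $m$ for which Lemma~\ref{lem:jets} also holds, and let $h_1,\dots,h_\ell$ generate the prime of $\psi_m(z_E)$ in the Noetherian ring $\mathbb C[X_m]$. Not all $h_i$ map into $\mathfrak p_C$.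

Every local subring of a field is dominated by a valuation ring of that field, and of two elements of a valuation ring one divides the other. Let $V$ be a valuation ring of $\kappa(z_C)$ dominating $\mathcal O_{C,z_E}$. The images of the $h_i$ in $V$ are non-units, not all zero. One of them divides all the others; call it $\varpi\ne0$, and let $h$ be the corresponding $h_i$. The ideal $\mathfrak q=\sqrt{\varpi V}$ is prime: if $v_1v_2\in\mathfrak q$ and, say, $v_2=v_1v_3$, then $v_2^2=v_1v_2v_3\in\mathfrak q$, so $v_2\in\mathfrak q$. Let $V_1=V_{\mathfrak q}$. This is a local domain, $\varpi$ is a nonzero non-unit of $V_1$, and every element of its maximal ideal has a power in $\varpi V_1$.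

Passing from $V$ to $V_1$ might have changed the point to which $z_C$ specializes; we show that it has not. Let $z'\in X_\infty$ correspond to the preimage $\mathfrak p'$ of $\mathfrak q$ in $\mathbb C[X_\infty]$. Since $\mathfrak q\subset\mathfrak m_V$, we have $\mathfrak p'\subset\mathfrak p_E$. All $h_i$ map into $\varpi V\subset\mathfrak q$, so $\mathfrak p'$ and $\mathfrak p_E$ have the same preimage in $\mathbb C[X_m]$. Thus $\psi_m(z')=\psi_m(z_E)$, Lemma~\ref{lem:jets} gives $z'\in N_E$, that is, $\mathfrak p'\supset\mathfrak p_E$, and so $z'=z_E$. The residue field $\kappa$ of $V_1$ therefore contains $\kappa(z_E)$.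

Let $\Lambda=\varprojlim V_1/\varpi^iV_1$. The kernel of $\Lambda\to V_1/\varpi^iV_1$ is $\varpi^i\Lambda$. Indeed, if $(v_j)_j$ has $v_i=0$, write $v_j=\varpi^iu_j$ for $j\ge i$; as $V_1$ is a domain, $u_j$ is well defined modulo $\varpi^{j-i}$, and these classes form an element $u\in\Lambda$ with $\varpi^iu=(v_j)_j$. So $\Lambda/\varpi^i\Lambda=V_1/\varpi^iV_1$, and $\Lambda$ is $\varpi$-adically complete and separated. Geometric series show that $\varpi$ lies in the Jacobson radical of $\Lambda$, and $\Lambda/\varpi\Lambda=V_1/\varpi V_1$ is local with residue field $\kappa$ and with all elements of its maximal ideal nilpotent. Hence $\Lambda$ is local with residue field $\kappa$, and every element of $\mathfrak m$ has a power in $\varpi\Lambda$. If $\varpi^i=0$ in $\Lambda$, then $\varpi^i\in\varpi^{i+1}V_1$, which would make $\varpi$ a unit of $V_1$. This proves (i).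

The map $\mathbb C[X_\infty]\to V\to V_1\to\Lambda$ defines $x(t)$ and sends $h$ to $\varpi$, which is (iii). Its reduction to $\kappa$ has kernel $\mathfrak p'=\mathfrak p_E$, so $\bar x(t)$ is the arc of $z_E$. For $P\in I_{\mathrm{sing}}$, the function $P(x_{1,0},\dots,x_{N,0})$ vanishes on $C$, so it lies in $\mathfrak p_C$ and maps to $0$. This proves (ii).
\end{proof}

\subsection{Weierstrass division}

\begin{lemma}\label{lem:weierstrass}
Let $\Lambda$ be as in Lemma~\ref{lem:complete}, and let $G=\sum_iG_it^i\in\Lambda[[t]]$ with $G_i\in\mathfrak m$ for $i<\nu$ and $G_\nu$ a unit.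
\begin{enumerate}
\item[(a)] Every $\Psi\in\Lambda[[t]]$ can be written uniquely as $\Psi=QG+\Psi_0$ with $Q\in\Lambda[[t]]$ and $\Psi_0\in\Lambda[t]$ of degree less than $\nu$.
\item[(b)] $G=(\text{unit})\cdot q$ with $q\in\Lambda[t]$ monic of degree $\nu$ and $q\equiv t^\nu\pmod{\mathfrak m}$.
\item[(c)] If $G$ is a monic polynomial of degree $\nu$ and $\Psi\in\Lambda[t]\cap G\Lambda[[t]]$, then the remainder of the polynomial division of $\Psi$ by $G$ is zero.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Put $M=\Lambda[[t]]$. For $\Psi\in M$ write $\Psi=\rho(\Psi)+t^\nu\lambda(\Psi)$ with $\deg\rho(\Psi)<\nu$; the maps $\rho,\lambda$ are $\Lambda$-linear, and $\lambda(G)$ is a unit of $M$. The difference $\Psi-QG$ is a polynomial of degree less than $\nu$ if and only if $\lambda(\Psi)=\lambda(QG)=Q\lambda(G)+\lambda(Q\rho(G))$. With $Z=Q\lambda(G)$ this reads $\lambda(\Psi)=(1+\theta)Z$, where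
\[
\theta(Z)=\lambda\bigl(Z\lambda(G)^{-1}\rho(G)\bigr)=\sum_{i<\nu}G_i\,\lambda\bigl(t^i\lambda(G)^{-1}Z\bigr).
\]
So $\theta$ is $\Lambda$-linear and $\theta(M)\subset\mathfrak bM$ with $\mathfrak b=(G_0,\dots,G_{\nu-1})$. Each of the finitely many generators of $\mathfrak b$ has a power in $\varpi\Lambda$, so $\mathfrak b^k\subset\varpi\Lambda$ for some $k$, and $\theta^{kj}(M)\subset\varpi^jM$ for all $j$. Since $M$ is $\varpi$-adically complete and separated, $\sum_i(-\theta)^i$ converges to an inverse of $1+\theta$.

(b) Divide: $t^\nu=QG+\Psi_0$. Modulo $\mathfrak m$, the series $G$ has order exactly $\nu$, so $\bar\Psi_0$ is divisible by $t^\nu$ and hence zero, and then $\bar Q$ has order zero. So $Q$ is a unit, and $q=t^\nu-\Psi_0$ works.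

(c) The polynomial division is a division as in (a), and uniqueness applies.
\end{proof}

\subsection{A model of finite type}

Let $c=N-n$. The Jacobian matrix of a set of generators of $I_X$ has rank $c$ at the generic point of $X$. So there are $F=(F_1,\dots,F_c)$ in $I_X$ and a $c\times c$ minor $\Delta\notin I_X$ of the Jacobian matrix of $F$; after renumbering, it is the minor in the variables $x_1,\dots,x_c$. The local ring of $\mathbb A^N$ at the generic point of $X$ is regular of dimension $c$, with maximal ideal generated by $I_X$. The $F_i$ have linearly independent differentials there, so they are linearly independent modulo the square of the maximal ideal and generate it by Nakayama's lemma. Clearing denominators, we find a polynomial $\Gamma\notin I_X$ with $\Gamma I_X\subset(F)$. By Lemma~\ref{lem:generic}, $\Delta(\bar x)\ne0$ and $\Gamma(\bar x)\ne0$.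

Newton's method corrects an approximate solution of $F=0$ when the error is divisible by $\Delta^2$. Along a deformed arc the zero of $\Delta$ at $t=0$ may split, so we record the Weierstrass polynomial $q$ of $\Delta$ and work modulo $q^2$; a further factor $t^{m+1}$ preserves the $m$-jet. Let $\nu=\operatorname{ord}_t\Delta(\bar x)$, write $\Delta(x)=(\text{unit})\cdot q$ by Lemma~\ref{lem:weierstrass}(b), and put $d=2\nu+m+1$. The monic polynomial $q^2t^{m+1}$ is congruent to $t^d$ modulo $\mathfrak m$. Dividing each entry of $x$ by it gives
\[
x=p+q^2t^{m+1}v^\sharp,\qquad p\in\Lambda[t]^N,\ \deg p<d,\qquad v^\sharp\in\Lambda[[t]]^N,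
\]
and, modulo $\mathfrak m$, $\bar x=\bar p+t^dv$ with $v=\overline{v^\sharp}\in\kappa[[t]]^N$.

Let $T$ be the affine $\mathbb C$-scheme of finite type that parametrizes pairs $(q,p)$, with $q$ monic of degree $\nu$ and $p$ an $N$-tuple of polynomials of degree less than $d$, such that
\begin{equation}\label{eq:T}
F(p)\equiv0\bmod q^2t^{m+1},\qquad\Delta(p)\equiv0\bmod q,\qquad P(p(0))=0\ \ (P\in I_{\mathrm{sing}}).
\end{equation}
The congruences mean that the remainders of the divisions by monic polynomials vanish, which is a finite set of polynomial equations in the coefficients of $q$ and $p$. Our pair is a $\Lambda$-point of $T$. Indeed, $p\equiv x$ modulo $q^2t^{m+1}\Lambda[[t]]$, so $F(p)\in q^2t^{m+1}\Lambda[[t]]$ and $\Delta(p)\in q\Lambda[[t]]$, and Lemma~\ref{lem:weierstrass}(c) applies; also $p(0)=x(0)$. Let $\tau_0\in T$ be the image of the closed point and $B=\mathcal O_{T,\tau_0}$. We have a local homomorphism $B\to\Lambda$ and an embedding $\kappa(\tau_0)\subset\kappa$, and the induced $\kappa$-point of $T$ is $(t^\nu,\bar p)$.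

Lift $h$ to a polynomial $\tilde h$ in the variables $x_{l,i}$, $i\le m$, and let $H\in B$ be the value of $\tilde h$ on the coefficients of $t^0,\dots,t^m$ of the universal $p$. Since $p\equiv x\bmod t^{m+1}$, the image of $H$ in $\Lambda$ is $\varpi$. So $H\in\mathfrak m_B$ and $H$ is not nilpotent. Choose a prime $\mathfrak n\subset B$ with $H\notin\mathfrak n$. The Noetherian local domain $B/\mathfrak n$ is not a field, and every such ring is dominated by a discrete valuation ring of its fraction field \cite{Hartshorne}. Let $S$ be the completion of the latter, with uniformizer $s$, and let $k'\subset S$ be a maximal subfield containing $\mathbb C$ (Zorn's lemma). Then $k'$ maps onto the residue field of $S$. Otherwise, a residue class outside the image of $k'$ could be lifted and adjoined to $k'$: arbitrarily if it is transcendental over the image, and by Hensel's lemma to a root of its separable minimal polynomial if it is algebraic. Hence $S=k'[[s]]$ as $\mathbb C$-algebras, and $B\to S\to k'$ embeds $\kappa(\tau_0)$ in $k'$. Let $L$ be a residue field of $\kappa\otimes_{\kappa(\tau_0)}k'$; it contains both $\kappa$ and $k'$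 compatibly over $\kappa(\tau_0)$. The map $B\to L[[s]]$ is a point $(q_s,p_s)\in T(L[[s]])$ that reduces to $(t^\nu,\bar p)$ at $s=0$. Its kernel is $\mathfrak n$, so
\begin{equation}\label{eq:Hnonzero}
\tilde h\ \text{does not vanish on the $m$-jet of }p_s .
\end{equation}

\subsection{Newton's method}

\begin{proof}[Proof of Proposition~\ref{prop:wedge}]
In $A=L[[s,t]]$ put $\tilde p=p_s+q_s^2t^{m+1}v(t)$. Then $\tilde p|_{s=0}=\bar p+t^dv=\bar x$. By \eqref{eq:T}, the entries of $F(\tilde p)$ lie in $q_s^2t^{m+1}A$, and $\Delta(\tilde p)=q_sw$ for some $w\in A$. At $s=0$ the latter reads $\Delta(\bar x)=t^\nu w(0,t)$, so $w(0,0)\ne0$ and $w$ is a unit. Write $\tilde\Delta=\Delta(\tilde p)$. Then $F(\tilde p)=\tilde\Delta^2\varphi$ with $\varphi\in t^{m+1}A^c$. At $s=0$ we get $0=F(\bar x)=\Delta(\bar x)^2\varphi(0,t)$, so $\varphi\in sA^c$ as well. Since $A$ is factorial, the entries of $\varphi$ lie in the ideal $\mathfrak a=st^{m+1}A$.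

Let $\mathcal J$ be the Jacobian matrix of $F$ in $x_1,\dots,x_c$ at $\tilde p$, so that $\mathcal J\operatorname{adj}(\mathcal J)=\tilde\Delta\cdot1$. For $u\in A^c$, Taylor's formula gives
\[
F\bigl(\tilde p+\tilde\Delta\,(u,0)\bigr)=\tilde\Delta^2\varphi+\tilde\Delta\mathcal Ju+\tilde\Delta^2\mathcal Q(u)=\tilde\Delta\mathcal J\Bigl(u+\operatorname{adj}(\mathcal J)\bigl(\varphi+\mathcal Q(u)\bigr)\Bigr),
\]
where $\mathcal Q$ is a polynomial map with coefficients in $A$ and only terms of degree at least two. The map $\Theta(u)=-\operatorname{adj}(\mathcal J)(\varphi+\mathcal Q(u))$ sends $\mathfrak aA^c$ to itself, and if $u,u'\in\mathfrak aA^c$ agree modulo $\mathfrak a^j$, then $\Theta(u)$ and $\Theta(u')$ agree modulo $\mathfrak a^{j+1}$. As $A$ is $\mathfrak a$-adically complete, the iterates $\Theta^j(0)$ converge to a fixed point $u\in\mathfrak aA^c$. Put $x(s,t)=\tilde p+\tilde\Delta\,(u,0)$. Then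
\[
F(x(s,t))=0,\qquad x(0,t)=\bar x(t),\qquad x(s,t)\equiv p_s\bmod t^{m+1}.
\]
For $P\in I_X$ we have $\Gamma P\in(F)$, so $\Gamma(x(s,t))\,P(x(s,t))=0$. The first factor is nonzero, because it equals $\Gamma(\bar x)$ at $s=0$. So $P(x(s,t))=0$, and $x(s,t)$ defines a wedge $\Phi^*\colon\mathcal O(X)\to A$.

Condition (W1) is the identity $x(0,t)=\bar x(t)$. Condition (W2) follows from $x(s,0)=p_s(0)$ and the last equation in \eqref{eq:T}. For (W3), the function $h$ vanishes at $\psi_m(z_E)$, so its pullback to $X_\infty$ vanishes on $N_E$; but the generic arc has the same $m$-jet as $p_s$, on which $h$ is nonzero by \eqref{eq:Hnonzero}.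
\end{proof}

\begin{thebibliography}{9}

\bibitem{Hartshorne}
Hartshorne, Exercise~II.4.11.

\bibitem{KM}
Koll\'ar and Mori, \emph{Birational Geometry of Algebraic Varieties}.

\bibitem{Lin}
Keng-Hung Steven Lin, \emph{On the Nash Problem over 3-Fold Terminal Singularities of Type cAx/2}, arXiv:2512.18243 (2025).

\end{thebibliography}
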